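# Detecting $\mathbb N$-polyregular functions with commutative inputs

## 1. Commutative functions: one sorting map is enough

Let $\Sigma$ and $\Gamma$ be finite alphabets and $\mathbb N=\{0,1,2,\dots\}$. For a semiring $\mathbb S\in\{\mathbb Z,\mathbb N\}$, an $\mathbb S$-weighted automaton with state set $Q$ consists of a row vector $I\in\mathbb S^{Q}$ of initial weights, a column vector $J\in\mathbb S^Q$ of final weights, and a monoid morphism $\rho:\Sigma^*\to\mathbb S^{Q\times Q}$. The entry $\rho(w)_{pp'}$ is the total weight of the runs reading $w$ from $p$ to $p'$. The automaton computes $w\mapsto I\rho(w)J$: the sum over all runs of the product of the initial weight, the transition weights and the final weight. The functions obtained in this way are the $\mathbb S$-rational series.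

**Definition (the two classes).** A function $f:\Sigma^*\to\mathbb Z$ has polynomial growth if $|f(w)|\le C(|w|+1)^k$ for some constants $C,k\in\mathbb N$ and all $w$. $\mathbb Z\mathrm{Poly}$ is the class of $\mathbb Z$-rational series of polynomial growth. $\mathbb N\mathrm{Poly}$ is the class of functions $\Sigma^*\to\mathbb N$ that are computed by $\mathbb N$-weighted automata and have polynomial growth. For $d\ge 0$, $\mathbb Z\mathrm{Poly}_d(\Sigma)$ is the set of $f\in\mathbb Z\mathrm{Poly}$ over $\Sigma$ with $|f(w)|\le K(|w|+1)^d$ for some $K$; thus $\mathbb Z\mathrm{Poly}=\bigcup_d\mathbb Z\mathrm{Poly}_d$.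

For example, the letter count $|w|_a$ is in $\mathbb N\mathrm{Poly}$ (two states; the automaton guesses one occurrence of $a$), and $|w|_a-|w|_b$ is in $\mathbb Z\mathrm{Poly}_1$. The function $(|w|_a-|w|_b)^2$ is in $\mathbb Z\mathrm{Poly}_2$ and takes values in $\mathbb N$. We shall see that it is not in $\mathbb N\mathrm{Poly}$.

We use standard closure facts. The $\mathbb N$-rational series contain the characteristic series of regular languages. They are closed under sums, multiples by elements of $\mathbb N$, pointwise products, Cauchy products $w\mapsto\sum_{w=uv}f(u)g(v)$, left quotients $w\mapsto f(uw)$, and restriction to a smaller alphabet. All these operations preserve polynomial growth. The same holds for $\mathbb Z$.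

**Definition (the test maps).** A star-free polyregular function $h:\Gamma^*\to\Sigma^*$ is a function definable by a first-order string-to-string interpretation: the output positions are finitely many copies of first-order definable sets of tuples of input positions, and the labels and the order of the output positions are first-order definable in the input. It is commutative if $h(u)=h(v)$ whenever $u$ and $v$ contain each letter of $\Gamma$ the same number of times.

For example, for $\Sigma=\{a_1,\dots,a_m\}$, let $\mathrm{sort}(v)=a_1^{|v|_{a_1}}\cdots a_m^{|v|_{a_m}}$. The output positions are the input positions with their labels, ordered first by letter and then by position. This is a first-order interpretation, and $\mathrm{sort}$ is commutative.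

The following is a conjecture of Aliaume Lopez, "Commutative N-polyregular functions", arXiv:2404.02232 (2024).

**Conjecture.** Let $f\in\mathbb Z\mathrm{Poly}$. Then $f\in\mathbb N\mathrm{Poly}$ if and only if $f\circ h\in\mathbb N\mathrm{Poly}$ for every commutative star-free polyregular function $h$.

These notes prove that the conjecture is true. One direction relies on the following published facts.

**(R1)** String-to-string polyregular functions are closed under composition (Bojańczyk, *Polyregular functions*, 2018). A function $f:\Sigma^*\to\mathbb N$ is in $\mathbb N\mathrm{Poly}$ if and only if $f(w)=|g(w)|$ for a polyregular function $g$ with a one-letter output alphabet (Douéneau-Tabot, MFCS 2021; Colcombet–Douéneau-Tabot–Lopez, *Z-polyregular functions*, LICS 2023).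

**Proposition 1.1.** The conjecture holds for every commutative $f\in\mathbb Z\mathrm{Poly}$, that is, whenever $f(u)=f(v)$ for all $u,v$ with the same letter counts.

*Proof.* Suppose $f\in\mathbb N\mathrm{Poly}$, and write $f=|g|$ as in (R1). If $h$ is star-free polyregular, then $g\circ h$ is polyregular with a one-letter output alphabet, so $f\circ h=|g\circ h|\in\mathbb N\mathrm{Poly}$. This direction did not use that $f$ is commutative. Conversely, if $f\circ h\in\mathbb N\mathrm{Poly}$ for all commutative star-free polyregular $h$, take $h=\mathrm{sort}$. Since $f$ is commutative, $f\circ\mathrm{sort}=f$, so $f\in\mathbb N\mathrm{Poly}$. $\square$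

What changes in general? Let $f(w)$ count the pairs consisting of an $a$ and a later $b$. Then $f(ab)=1$ and $f(ba)=0$, while $f\circ\mathrm{sort}(w)=|w|_a|w|_b$ (with $a$ sorted before $b$): sorting destroys the information. For any commutative $h$ the function $f\circ h$ is commutative, so no single $h$ can return a noncommutative $f$. We are given positivity separately along infinitely many maps $h$, and we have to assemble one $\mathbb N$-automaton that is correct on all words.

## 2. Patterns and the positivity class $\mathcal N_k$

For $n,\beta\in\mathbb N^k$ put $\binom n\beta=\prod_i\binom{n_i}{\beta_i}$ and $|\beta|=\sum_i\beta_i$. Inequalities between vectors are coordinatewise, $e_i$ is the $i$-th unit vector, and $\mathbf 1=(1,\dots,1)$.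

**Definition (pattern).** A pattern with $k$ parameters over $\Sigma$ is a map $h:\mathbb N^k\to\Sigma^*$,
$$h(n)=\alpha_0u_1^{n_1}\alpha_1\cdots u_k^{n_k}\alpha_k,\qquad \alpha_i\in\Sigma^*,\ u_i\in\Sigma^+ .$$
For $k=0$ it is a single word.

Thus $n\mapsto b(ab)^{n_1}a^{n_2}$ is a pattern with two parameters. Every pattern yields a commutative test map. Let $\Gamma=\{0,1,\dots,k\}$ and
$$\tilde h:\Gamma^*\to\Sigma^*,\qquad \tilde h(v)=h(|v|_1,\dots,|v|_k).$$

**Lemma 2.1.** $\tilde h$ is commutative and star-free polyregular.

*Proof.* Commutativity is clear. On nonempty $v$ the following one-dimensional first-order interpretation computes $\tilde h$. The output positions are the triples $(\alpha_i,p,x)$ with $0\le i\le k$, $1\le p\le|\alpha_i|$ and $x$ the first position of $v$, and the triples $(u_i,p,x)$ with $1\le i\le k$, $1\le p\le |u_i|$ and $x$ a position of $v$ with letter $i$. The label is the $p$-th letter of $\alpha_i$, respectively of $u_i$. The order is first by component, $\alpha_0<u_1<\alpha_1<\dots<u_k<\alpha_k$, then by $x$, then by $p$. All these conditions are first-order.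 If one's convention for interpretations prescribes the value at the empty word, change $\tilde h(\varepsilon)$ accordingly; commutativity is unaffected, and we never evaluate $\tilde h$ at $\varepsilon$. $\square$

A pattern sees few words: since $|h(n)|\le N$ forces $n_i\le N$ for all $i$, it takes at most $(N+1)^k$ values of length at most $N$. Along a pattern, however, positivity can be expressed by coefficients.

**Definition ($\mathcal N_k$).** A function $g:\mathbb N^k\to\mathbb Z$ is in $\mathcal N_k$ if there are *parameters* $T\ge0$, $\omega\ge1$ such that for every $a\in\mathbb N^k$, with $S=\{i:a_i\ge T\}$, the function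
$$n\in\mathbb N^S\longmapsto g\Big(a+\omega\sum_{i\in S}n_ie_i\Big)$$
is a finite sum $\sum_\beta c_\beta\binom n\beta$ with all $c_\beta\in\mathbb N$.

For $k=1$: the function $g(n)=\lfloor n/2\rfloor$ is in $\mathcal N_1$ with $T=0,\omega=2$, since $g(a+2n)=\lfloor a/2\rfloor+n$. The function $g(n)=(n-2)^2$ is in $\mathcal N_1$ with $T=2,\omega=1$: for $a<2$ the values are $4$ and $1$, and for $a\ge2$ we have $g(a+n)=(a-2)^2+(2(a-2)+1)n+2\binom n2$. The function $n-1$ is not in $\mathcal N_1$: for $a=0$ its constant coefficient is $-1$, whatever $T$ and $\omega$ are.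

We need three simple properties.

**(N1)** *Parameters $(T,\omega)$ may be replaced by $(T',\omega')$ with $T'\ge T$ and $\omega\mid\omega'$.* Indeed $S'=\{i:a_i\ge T'\}\subseteq S$. Set the variables in $S\setminus S'$ to $0$ and substitute $n_i\mapsto\kappa n_i$ with $\kappa=\omega'/\omega$. Here $\binom{\kappa n}{j}=\sum_ic_i\binom ni$ with $c_i\in\mathbb N$: count the $j$-subsets of a union of $n$ blocks of size $\kappa$ according to the number $i$ of blocks they meet. Hence finitely many members of $\mathcal N_k$ have common parameters, and $\mathcal N_k$ is closed under sums and $\mathbb N$-multiples.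

**(N2)** *If $g:\mathbb N^k\to\mathbb Z$ and $Ng\in\mathcal N_k$ for some $N\ge1$, then $g\in\mathcal N_k$.* The coefficients of an integer-valued polynomial in the basis $\binom n\beta$ are its iterated differences at $0$, hence integers. So the coefficients $c_\beta/N$ lie in $\mathbb N$.

**(N3)** *Fixing some coordinates to constants preserves membership* (set their variables to $0$), and $\mathcal N_0=\mathbb N$.

**Theorem A.** Let $f\in\mathbb Z\mathrm{Poly}_d(\Sigma)$. The following are equivalent:

1. $f\in\mathbb N\mathrm{Poly}$;
2. $f\circ h\in\mathbb N\mathrm{Poly}$ for every commutative star-free polyregular $h$;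
3. $f\circ h\in\mathcal N_k$ for every pattern $h$ over $\Sigma$ with $k\le d$ parameters.

The equivalence of (1) and (2), for all $d$, is the conjecture. The direction $(1)\Rightarrow(2)$ was proved in Proposition 1.1. Section 3 proves $(2)\Rightarrow(3)$, and Sections 4–12 prove $(3)\Rightarrow(1)$.

## 3. $\mathbb N$-automata of polynomial growth along a pattern

**Lemma 3.1.** If $F\in\mathbb N\mathrm{Poly}(\Sigma)$ and $h$ is a pattern over $\Sigma$ with $k$ parameters, then $F\circ h\in\mathcal N_k$.

*Proof.* If $F=0$ this is trivial. Otherwise let $F(w)=I\rho(w)J$ with a trimmed $\mathbb N$-automaton with state set $Q$ and $q=|Q|\ge1$.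

**Step 1.** *We show that polynomial growth of $F$ forces polynomial growth of all entries of $\rho$.* For $p,p'\in Q$, trimness gives words $x,y$ with $(I\rho(x))_p\ge1$ and $(\rho(y)J)_{p'}\ge1$. Since all weights are in $\mathbb N$, $\rho(w)_{pp'}\le F(xwy)$ for all $w$.

**Step 2.** *We determine the shape of the multigraph $A=\rho(u)$ for a fixed $u\in\Sigma^+$.* Suppose a vertex $p$ has two out-edges, counted with multiplicity, inside its strongly connected component. Then there are closed walks $g_1,g_2$ at $p$, of lengths $a$ and $b$, with different first edges. The walks $g_1^b\ne g_2^a$ both have length $ab$. Concatenating $m$ blocks, each equal to one of these two walks, gives $2^m$ distinct closed walks, so $(A^{abm})_{pp}\ge2^m$ for all $m$. This contradicts Step 1, as $A^{abm}=\rho(u^{abm})$. So each component is a single vertex without a loop, or a simple cycle with all multiplicities $1$.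

**Step 3.** *We pass to a power that removes the cycles.* Let $\omega$ be a multiple of all cycle lengths and $B=A^\omega$. A walk of length $\omega$ that stays in one component returns to its starting point, and it is unique. A walk between distinct vertices of the same component never leaves that component, so it cannot have length $\omega$. Hence the graph of $B$ is acyclic except for loops of multiplicity $1$ at some vertices.

**Step 4.** *We compute the powers of $B$ with binomial coefficients.* A walk of length $q+m$ in $B$ from $s$ to $t$ consists of a loop-free walk of some length $l\le q-1$, which has distinct vertices, with $q+m-l>0$ loops inserted. If $c$ of its vertices carry loops, the number of ways to insert them is $0$ when $c=0$, and otherwise, by Vandermonde,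
$$\binom{m+(q-l+c-1)}{c-1}=\sum_j\binom mj\binom{q-l+c-1}{c-1-j}.$$
Summing over the finitely many loop-free walks gives $A^{\omega(q+m)}=\sum_j\binom mjC_j$, a finite sum with $C_j\in\mathbb N^{Q\times Q}$. For $a\ge\omega q$,
$$A^{a+\omega m}=A^{a-\omega q}\sum_j\binom mjC_j .$$

**Step 5.** *We assemble the pattern.* Take $\omega$ common to all $\rho(u_i)$, put $T=\omega q$, and expand $F(h(n))=I\rho(\alpha_0)\rho(u_1)^{n_1}\cdots\rho(u_k)^{n_k}\rho(\alpha_k)J$ at $a+\omega\sum_{i\in S}n_ie_i$. Use Step 4 for $i\in S$; for $i\notin S$ the factor $\rho(u_i)^{a_i}$ is a constant matrix over $\mathbb N$. All coefficients are in $\mathbb N$. $\square$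

*Proof of $(2)\Rightarrow(3)$ in Theorem A.* Let $h$ be a pattern with $k$ parameters. By (2) and Lemma 2.1, $f\circ\tilde h\in\mathbb N\mathrm{Poly}(\Gamma)$. Apply Lemma 3.1 to $f\circ\tilde h$ and the pattern $n\mapsto 0\,1^{n_1}2^{n_2}\cdots k^{n_k}$ over $\Gamma$. Since $\tilde h(0\,1^{n_1}\cdots k^{n_k})=h(n)$, the function $f\circ h$ is in $\mathcal N_k$. $\square$

**Example 3.2.** Let $f(w)=(|w|_a-|w|_b)^2$. Along $a^{n_1}b^{n_2}$, with $n_1=T+\omega n$ and $n_2=T+\omega m$,
$$f=\omega^2(n-m)^2=\omega^2\Big(2\binom n2+n+2\binom m2+m-2nm\Big).$$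
The coefficient of $\binom n1\binom m1$ is $-2\omega^2$ for every $T$ and $\omega$. So $f\circ h\notin\mathcal N_2$, and $f\notin\mathbb N\mathrm{Poly}$ by Lemma 3.1, although $f\ge0$.

## 4. Representations with bounded denominators, and bounded functions

The proof of $(3)\Rightarrow(1)$ will handle two functions at once. So let $\pi,\tau\in\mathbb Z\mathrm{Poly}(\Sigma)$, not both $0$.

**Step 4.1.** *We represent $\pi$ and $\tau$ by one morphism whose entries have bounded denominators and polynomial growth.* For $u\in\Sigma^*$ define $f_u:\Sigma^*\times\{1,2\}\to\mathbb Z$ by $f_u(v,1)=\pi(uv)$ and $f_u(v,2)=\tau(uv)$. Since $\pi$ and $\tau$ are rational, the $\mathbb Q$-span of all $f_u$ has finite dimension $q\ge1$: if $f(uv)=I\sigma(u)\sigma(v)J$, then $v\mapsto f(uv)$ is a combination of the finitely many functions $v\mapsto(\sigma(v)J)_p$. Choose a basis $f_{u_1},\dots,f_{u_q}$ of the span and points $z_1,\dots,z_q$ such that $V=[f_{u_i}(z_j)]$ is invertible. A linear relation between the $f_u$ is preserved by $u\mapsto uw$ (evaluate it at $wv$ instead of $v$). So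
$$f_{u_iw}=\sum_j\rho(w)_{ij}f_{u_j}$$
defines a monoid morphism $\rho:\Sigma^*\to\mathbb Q^{q\times q}$. Writing $f_\varepsilon=\sum_j\lambda_jf_{u_j}$, $\gamma_\pi=(\pi(u_j))_j$ and $\gamma_\tau=(\tau(u_j))_j$, we get
$$\pi(w)=\lambda\rho(w)\gamma_\pi,\qquad\tau(w)=\lambda\rho(w)\gamma_\tau .$$
Moreover $[f_{u_iw}(z_j)]=\rho(w)V$, that is,
$$\rho(w)=[f_{u_iw}(z_j)]\,V^{-1}.\tag{1}$$
The matrix $[f_{u_iw}(z_j)]$ has integer entries of polynomial growth. Hence the entries of $\rho(w)$ lie in $\frac1D\mathbb Z$ for a fixed $D$ and are polynomially bounded in $|w|$. Both properties survive a rational change of basis, with another $D$.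

**Proposition 4.2.** If $f\in\mathbb Z\mathrm{Poly}_0$ and $f\ge0$, then $f\in\mathbb N\mathrm{Poly}$.

*Proof.* Let $f\ne0$, and take $\pi=0$, $\tau=f$. As $f$ is bounded, the integer matrix in (1) takes finitely many values, so $\rho(\Sigma^*)$ is a finite monoid. Since $f(w)=\lambda\rho(w)\gamma_\tau$, every language $\{w:f(w)=v\}$ is regular, and $f=\sum_vv\cdot1_{\{f=v\}}$ is a finite sum with $v\in\mathbb N$. $\square$

This proves Theorem A for $d=0$. In general $\rho$ has infinite image, but its diagonal blocks do not.

**Step 4.3.** *We put $\rho$ in block triangular form with finite diagonal.* Choose a maximal flag of $\rho(\Sigma^*)$-invariant subspaces of $\mathbb Q^q$ (row vectors, matrices acting from the right) and an adapted basis. Then all $\rho(w)$ are block upper triangular with irreducible diagonal blocks $\rho_1,\dots,\rho_m$.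

**Lemma 4.4.** Each $\rho_i(\Sigma^*)$ is finite.

*Proof.* The entries of $\rho_i(w^k)$ grow polynomially in $k$, so the eigenvalues of $\rho_i(w)$ have modulus at most $1$, and $\operatorname{tr}\rho_i(w)$ is bounded. It has bounded denominator, so it takes finitely many values. Let $\mathcal A$ be the $\mathbb Q$-span of $\rho_i(\Sigma^*)$, an algebra containing $1=\rho_i(\varepsilon)$. It acts faithfully and irreducibly on a finite-dimensional space. The radical annihilates every simple module, so it is $0$ here: $\mathcal A$ is semisimple.

We claim that the form $(a,b)\mapsto\operatorname{tr}(ab)$ on $\mathcal A$ is nondegenerate. Let $a\in\mathcal A$ with $\operatorname{tr}(ab)=0$ for all $b\in\mathcal A$. Then $\operatorname{tr}((ab)^k)=\operatorname{tr}(a\cdot b(ab)^{k-1})=0$ for all $k\ge1$, so $ab$ is nilpotent (characteristic $0$). Thus $a\mathcal A$ is a nil right ideal. Such an ideal lies in the radical, so $a\mathcal A=0$ and $a=0$.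

Choose a basis $\rho_i(w_1),\dots,\rho_i(w_t)$ of $\mathcal A$. Then $\rho_i(w)$ is determined by the vector $(\operatorname{tr}\rho_i(ww_j))_j$, which takes finitely many values. $\square$

Let $M$ be the finite monoid which is the image of $\mu(w)=(\rho_1(w),\dots,\rho_m(w))$.

**Example 4.5.** For $\pi=0$ and $\tau(w)=|w|_a$ over $\{a,b\}$ we have $q=2$. In the basis $f_\varepsilon$, $f_a-f_\varepsilon$ (the latter is the constant $1$ in the $\tau$-component), $\rho(a)=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\rho(b)=1$. The blocks have size $1$, and $M$ is trivial.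

## 5. Loops that act unipotently

Let $e\in M$ be idempotent. Call $u\in\Sigma^+$ an *$e$-word* if $\mu(u)=e$. A concatenation of $e$-words is an $e$-word.

**Step 5.1.** *We make the matrices of all $e$-words triangular at once.* The diagonal blocks of $e$ are idempotent matrices, so a block diagonal change of basis makes them diagonal with entries in $\{0,1\}$. In this basis $\rho(u)$, for every $e$-word $u$, is upper triangular with one and the same diagonal $\delta\in\{0,1\}^q$. Let $\ell$ be the number of ones in $\delta$.

**Lemma 5.2.** A product of $t\ge q$ upper triangular $q\times q$ matrices, all with diagonal $\delta\in\{0,1\}^q$, has rank exactly $\ell$.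

*Proof.* The rank is at least $\ell$, because the principal minor of the product on $\{i:\delta_i=1\}$ equals $1$. For the upper bound use induction on $q$; the case $q=0$ is trivial. Write $A_j=\begin{pmatrix}\delta_1&a_j\\0&A_j'\end{pmatrix}$. If $\delta_1=1$, the rank is at most $1+\operatorname{rank}(A_1'\cdots A_t')\le1+(\ell-1)$. If $\delta_1=0$, the first column of $A_1$ is $0$, so all rows of $A_1(A_2\cdots A_t)$ lie in the row space of $(0,\;A_2'\cdots A_t')$. Here $A_2'\cdots A_t'$ is a product of $t-1\ge q-1$ matrices of size $q-1$, and its rank is at most $\ell$ by induction. $\square$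

A single $e$-word would not do. Let $f$ be the indicator function of the word $a$ over $\{a\}$. In the basis $f_\varepsilon,f_a$ we have $\rho(a)=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, and $a$ is an $e$-word for $e=\mu(a)$, with $\delta=(0,0)$ and $\ell=0$. But $\rho(a)$ has rank $1$, and only $\rho(aa)$ has rank $0$.

**Definition ($c$-loop).** Let $c$ be a product of $q$ $e$-words. A *$c$-loop* is a word $\zeta=zc$ where $z=\varepsilon$ or $z$ is an $e$-word.

Put $R=\mathbb Q^q\rho(c)$, so $\dim R=\ell$ by Lemma 5.2. In Example 4.5 one may take $c=ab$ and $\zeta=aab$, with $z=a$.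

**Lemma 5.3.** If $\zeta_1,\dots,\zeta_q$ are $c$-loops, then $R\,(\rho(\zeta_1)-1)\cdots(\rho(\zeta_q)-1)=0$.

*Proof.* *First we see that $\rho(\zeta)$ is bijective on $R$* for each $c$-loop $\zeta=zc$. We have $R\rho(\zeta)=\mathbb Q^q\rho(czc)\subseteq\mathbb Q^q\rho(c)=R$. Since $czc$ is a product of at least $q$ $e$-words, $R\rho(\zeta)$ has dimension $\ell$ by Lemma 5.2.

*Next we descend along a flag.* Let $F_i=\{x:x_1=\dots=x_{i-1}=0\}$ in the basis of Step 5.1. Since $\rho(\zeta)$ is upper triangular, it maps $F_i$ to itself. So it maps $R\cap F_i$ injectively, hence bijectively, to itself. Therefore it acts bijectively on $(R\cap F_i)/(R\cap F_{i+1})\subseteq F_i/F_{i+1}$, where it acts as the scalar $\delta_i$. So either this quotient is $0$ or $\delta_i=1$. In both cases $(R\cap F_i)(\rho(\zeta)-1)\subseteq R\cap F_{i+1}$. Applying this $q$ times leads from $R\cap F_1=R$ to $R\cap F_{q+1}=0$. $\square$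

## 6. Expansion along loops and the drop in degree

Let $Z$ be a finite set of $c$-loops, used as an alphabet. For a sequence $\zeta=\zeta_1\cdots\zeta_N\in Z^*$ and $s\in Z^*$ let $|\zeta|_s$ be the number of occurrences of $s$ as a scattered subword of the sequence $\zeta$.

**Step 6.1.** *We expand the value on a word containing many loops.* Let $f\in\{\pi,\tau\}$ and $x,y\in\Sigma^*$. Expanding $\prod_i(1+(\rho(\zeta_i)-1))$ and using that $\lambda\rho(x)\rho(c)\in R$, we get
$$f(xc\,\zeta_1\cdots\zeta_N\,y)=\sum_{s\in Z^*}\xi^f_s(x,y)\,|\zeta|_s,\qquad\xi^f_\varepsilon(x,y)=f(xcy),\tag{2}$$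
where for $s=s_1\cdots s_r$
$$\xi^f_s(x,y)=\lambda\rho(x)\rho(c)\prod_{i\le r}(\rho(s_i)-1)\,\rho(y)\gamma_f=\sum_{I\subseteq[r]}(-1)^{r-|I|}f(xc\,s_I\,y)\in\mathbb Z .$$
Here $s_I$ is the concatenation of the words $s_i$, $i\in I$, in increasing order. By Lemma 5.3, $\xi^f_s=0$ if $|s|\ge q$.

For $j\in\mathbb N^r$ put $s^j=s_1^{j_1}\cdots s_r^{j_r}\in Z^*$. Expanding the powers $(1+(\rho(s_i)-1))^{m_i}$ in the same way gives
$$f(xc\,s_1^{m_1}\cdots s_r^{m_r}\,y)=\sum_{j\in\mathbb N^r}\binom mj\,\xi^f_{s^j}(x,y).\tag{3}$$

**Step 6.2.** *We turn the coefficients into series over a larger alphabet, so that an induction can be applied to them.* Let $\#\notin\Sigma$. Regard $\xi^f_s$ as a function on $(\Sigma\cup\{\#\})^*$: its value at $x\#y$ with $x,y\in\Sigma^*$ is $\xi^f_s(x,y)$, and it is $0$ on words that do not contain exactly one $\#$. This function is $\mathbb Z$-rational. Indeed, for fixed $v\in\Sigma^*$ and a $\mathbb Z$-automaton $(I,\sigma,J)$ for $f$, the function $x\#y\mapsto f(xvy)$, extended by $0$, is computed by two copies of that automaton, with the initial weights in the first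 copy and the final weights in the second; the letter $\#$ leads from the first copy to the second with transition matrix $\sigma(v)$. And $\xi_s^f$ is an integer combination of such functions. Clearly it has polynomial growth.

**Lemma 6.3.** If $f\in\mathbb Z\mathrm{Poly}_d$ and $r=|s|\ge1$, then $\xi_s^f=0$ if $r>d$, and $\xi_s^f\in\mathbb Z\mathrm{Poly}_{d-r}(\Sigma\cup\{\#\})$ if $r\le d$.

*Proof.* Fix $x,y$, and let $Q(m)=\sum_jq_jm^j$, $m\in\mathbb N^r$, be the polynomial in (3). Its degree in each variable is less than $q$. The coefficient of $\binom m{\mathbf 1}$ in $Q$ is $\xi^f_s(x,y)$. The coefficient of $\binom t1$ in $t^i$ is the first difference $1^i-0^i$, which is $1$ for $i\ge1$ and $0$ for $i=0$. Therefore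
$$\xi^f_s(x,y)=\sum_{j\ge\mathbf 1}q_j .$$
For fixed $x,y$ we have $|Q(m)|=O((1+\sum m_i)^d)$. So for each $m\in\mathbb N^r$ the polynomial $t\mapsto Q(tm)$ has degree at most $d$. Hence the homogeneous components of $Q$ of degree greater than $d$ vanish on $\mathbb N^r$, and $\deg Q\le d$. If $r>d$, then $|j|\ge r>d$ for all $j\ge\mathbf 1$, and so $\xi_s^f(x,y)=0$.

Let $r\le d$ and $\nu=|x|+|y|+1$. On the grid $\{0,\nu,\dots,(q-1)\nu\}^r$ the words in (3) have length $O(\nu)$, so $|Q|\le K'\nu^d$ there, with $K'$ independent of $x,y$. The polynomial $t\mapsto Q(\nu t)$ has coefficients $\nu^{|j|}q_j$, and these are obtained from its values on $\{0,\dots,q-1\}^r$ by a fixed linear map (interpolation). So $\nu^{|j|}q_j=O(\nu^d)$, that is, $q_j=O(\nu^{d-|j|})=O(\nu^{d-r})$ for $j\ge\mathbf 1$, uniformly in $x,y$. $\square$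

**Linear growth.** Let $f\in\mathbb Z\mathrm{Poly}_1$ with $f\ge0$, and take $\pi=0$, $\tau=f$. By Lemma 6.3 only $|s|\le1$ contributes to (2):
$$f(xc\zeta y)=f(xcy)+\sum_{z\in Z}|\zeta|_z\,\xi_z^f(x,y),$$
and every $\xi^f_z$ is bounded. Moreover $\xi^f_z(x,y)\ge0$, because $f(xcz^my)=f(xcy)+m\,\xi_z^f(x,y)\ge0$ for all $m$. So $\xi^f_z\in\mathbb N\mathrm{Poly}$ by Proposition 4.2, and deleting loops changes $f$ by a function in $\mathbb N\mathrm{Poly}$. This suggests a plan for all $d$: show that every $\xi_s^f$ is in $\mathbb N\mathrm{Poly}$ by induction on the degree, then reduce every long word to a short one by deleting loops.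

**Where the plan stops.** Let $f(w)=(|w|-10)^2$ over $\{a\}$. It is in $\mathbb N\mathrm{Poly}$: the words of length less than $10$ are finitely many exceptions, and $a^{10+m}\mapsto m^2$. Here $q=3$: the span of the $f_u$ is the space of polynomials of degree at most $2$ in $|v|$, and $\rho(a)$ is a shift, with $1$ as its only eigenvalue. So $M$ is trivial, every nonempty word is an $e$-word, and we may take $c=aaa$ and the $c$-loop $\zeta=aaa$. With $m=|x|+|y|+3$,
$$\xi_\zeta(x,y)=f(a^{m+3})-f(a^m)=(m-7)^2-(m-10)^2=6m-51,\qquad \xi_{\zeta\zeta}(x,y)=18 .$$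
At $x=y=\varepsilon$ we get $\xi_\zeta=-33<0$. So $\xi_\zeta\notin\mathbb N\mathrm{Poly}$ although $f\in\mathbb N\mathrm{Poly}$: coefficients at shorter words need not be positive, and the plan fails at its first step. But regroup the expansion along $\zeta^N$:
$$f(xc\zeta^Ny)=f(xcy)+N\xi_\zeta+\binom N2\xi_{\zeta\zeta}=f(xcy)+N\big(\xi_\zeta+2\xi_{\zeta\zeta}\big)+\Big(\binom N2-2N\Big)\xi_{\zeta\zeta}.$$
Now $\xi_\zeta+2\xi_{\zeta\zeta}=6m-15\ge3$, and $\binom N2-2N\ge0$ for $N\ge5$. The coefficient at $\zeta\zeta$ pays for the negative one at $\zeta$, provided that the loop is repeated often enough.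

## 7. Longer words pay for shorter ones

To carry out this repair in general we need, for each $s$, a constant $A$ such that $\xi_s+A\cdot(\text{coefficients at longer words})$ is in $\mathbb N\mathrm{Poly}$. Condition (3) of Theorem A, read along one pattern, will give a constant that depends on the pattern, through its parameters $T,\omega$. The constant must be made uniform, and the statement to be proved by induction does exactly this.

**Theorem B$_d$ ($d\ge0$).** Let $\Sigma$ be a finite alphabet, $\pi\in\mathbb N\mathrm{Poly}(\Sigma)\cap\mathbb Z\mathrm{Poly}_d(\Sigma)$ and $\tau\in\mathbb Z\mathrm{Poly}_d(\Sigma)$. Suppose that for each pattern $h$ over $\Sigma$ with $k\le d$ parameters there is $C_h\in\mathbb N$ with $(\tau+C_h\pi)\circ h\in\mathcal N_k$. Then there is $C\in\mathbb N$ with $\tau+C\pi\in\mathbb N\mathrm{Poly}$.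

*Proof of $(3)\Rightarrow(1)$ in Theorem A from Theorem B$_d$.* Take $\pi=0$ and $\tau=f$. $\square$

Next we fix which longer words pay for which shorter ones.

**Definition (the order $\prec$).** For $s,s'\in Z^*$ write $s\prec s'$ if $s'=s^j$ with all $j_i\ge1$ and $j\ne\mathbf 1$. Write $s\preceq s'$ if $s\prec s'$ or $s=s'$.

For example, $z_1z_2\prec z_1z_1z_2$, and the only predecessors of $zzz$ are $z$ and $zz$; but $z_1z_2z_1$ has no predecessor. If $s\prec s'$, then $|s|<|s'|$ and $s,s'$ have the same letters. The relation is transitive, because $(s^j)^{j'}=s^{j''}$ where $j''_i$ is the sum of the entries of $j'$ over the $i$-th block. A predecessor of $s'$ is determined by a composition of $|s'|$, so $s'$ has at most $2^{|s'|}$ predecessors.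

**Definition (rich).** Fix $d\ge0$ and an integer $A\ge1$. A nonempty sequence $\zeta\in Z^*$ is *$A$-rich* if for all $s'\in Z^*$ with $1\le|s'|\le d$
$$4A\sum_{s\prec s'}|\zeta|_s\le|\zeta|_{s'} .\tag{4}$$

**Example 7.1.** Let $d=2$. Words $s'$ of length $1$ and words $s'=z_1z_2$ with $z_1\ne z_2$ have no predecessors, and (4) holds trivially for them. The only predecessor of $zz$ is $z$. So $\zeta$ is $A$-rich if and only if $4A|\zeta|_z\le\binom{|\zeta|_z}2$ for all $z\in Z$, that is, each letter occurs either not at all or at least $8A+1$ times. In particular $z_1^Nz_2^N$ is $A$-rich for $N\ge8A+1$: the letters need not be mixed.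

A convenient sufficient condition for richness is that $\zeta$ is cut into many short pieces which all use the same letters.

**Lemma 7.2.** Let $\zeta=\theta_1\cdots\theta_N$ with each $|\theta_i|\le g$ and each $\theta_i$ having letter set exactly $Z'\ne\emptyset$. If $N\ge N_0(g):=1+d+4A\,2^dd^dg^d$ (with $0^0=1$), then $\zeta$ is $A$-rich.

*Proof.* If $s'$ has a letter outside $Z'$, so have all its predecessors, and both sides of (4) are $0$. If $|s'|=1$, the left side is $0$. Let $s'\in Z'^*$ with $2\le r=|s'|\le d$. Choosing $r$ of the pieces and one suitable position in each gives $|\zeta|_{s'}\ge\binom Nr\ge(N/r)^r$, as $N\ge r$. Each of the at most $2^d$ predecessors $s$ has length at most $r-1$, so $|\zeta|_s\le(Ng)^{r-1}$, and the left side of (4) is at most $4A2^d(Ng)^{r-1}$. Since $N\ge4A2^dr^rg^{r-1}$, we have $(N/r)^r\ge4A2^d(Ng)^{r-1}$. $\square$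

**Lemma 7.3.** Given $N_0:\mathbb N\to\mathbb N_{\ge1}$ and $k\ge1$ there is $\Lambda\ge1$ such that every sequence of length at least $\Lambda$ over an alphabet of at most $k$ letters has a factor $\theta_1\cdots\theta_N$ where, for some $1\le g\le\Lambda$ and some nonempty set $Z'$ of letters, $N=N_0(g)$, and each $\theta_i$ has length at most $g$ and letter set exactly $Z'$.

*Proof.* Put $g_1=1$ and $g_{i+1}=g_iN_0(g_i)$. We show by induction on $i\ge1$ that the conclusion holds, with some $g\in\{g_1,\dots,g_i\}$, for sequences with at most $i$ distinct letters and length at least $g_{i+1}$. Cut a prefix into $N_0(g_i)$ consecutive pieces of length $g_i$. If all pieces contain all letters of the sequence, we are done with $g=g_i$. Otherwise $i\ge2$ (for $i=1$ there is only one letter), and some piece has at most $i-1$ distinct letters and length $g_i$; apply the induction hypothesis to it. Take $\Lambda=g_{k+1}$. $\square$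

## 8. Uniform domination constants

We now prove Theorem B$_d$ by strong induction on $d$, for all finite alphabets simultaneously. Assume B$_{d'}$ for all $0\le d'<d$. If $\pi=\tau=0$ the claim is trivial, so Sections 4–6 apply to the pair $(\pi,\tau)$. For $d=0$ the families below indexed by words $s$ with $1\le|s|\le d$ are empty, Propositions 8.1 and 8.2 are void, and the rest of the proof applies verbatim.

Fix an idempotent $e\in M$, a number $K\in\mathbb N$, and a product $c$ of $q$ $e$-words with $|c|\le K$. Let $Z=Z_{e,c,K}$ be the finite set of $c$-loops of length at most $K$. In this section $s,s',s''$ range over words over $Z$ with length in $[1,d]$.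

**Proposition 8.1.** There are $A_s\in\mathbb N$ such that the functions defined by downward induction on $|s|$ by
$$P_s:=\xi^\pi_s+A_s\sum_{s'\succ s}P_{s'}$$
are in $\mathbb N\mathrm{Poly}(\Sigma\cup\{\#\})$ and in $\mathbb Z\mathrm{Poly}_{d-|s|}(\Sigma\cup\{\#\})$.

**Proposition 8.2.** There are $A'_s\in\mathbb N$ such that the functions defined by downward induction on $|s|$ by
$$Q_s:=\xi^\tau_s+A'_s\Big(\sum_{s'\succ s}Q_{s'}+\sum_{s'\succeq s}P_{s'}\Big)$$
are in $\mathbb N\mathrm{Poly}(\Sigma\cup\{\#\})$ and in $\mathbb Z\mathrm{Poly}_{d-|s|}(\Sigma\cup\{\#\})$.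

Both are needed: the computation with $(|w|-10)^2$ in Section 6 shows that $\xi_s^\pi$ may be negative even when $\pi\in\mathbb N\mathrm{Poly}$, so the functions available for payment are the $P_s$.

*Proof of both.* Let $|s|=r$, and suppose that the constants are already chosen for longer words and, for Proposition 8.2, that all $A_s$ are chosen. Put
$$\Pi_s=\sum_{s'\succ s}P_{s'}\quad\text{(for 8.1)},\qquad\Pi_s=\sum_{s'\succ s}Q_{s'}+\sum_{s'\succeq s}P_{s'}\quad\text{(for 8.2)},$$
and $\xi_s=\xi_s^\pi$, respectively $\xi_s=\xi_s^\tau$. By the downward induction, $\Pi_s\in\mathbb N\mathrm{Poly}\cap\mathbb Z\mathrm{Poly}_{d-r}$. By Lemma 6.3, $\xi_s\in\mathbb Z\mathrm{Poly}_{d-r}$. We want to apply B$_{d-r}$ to the pair $(\Pi_s,\xi_s)$ over $\Sigma\cup\{\#\}$, in the roles of $(\pi,\tau)$. So for every pattern $g$ over $\Sigma\cup\{\#\}$ with $k\le d-r$ parameters we must find $C'\in\mathbb N$ with $(\xi_s+C'\Pi_s)\circ g\in\mathcal N_k$.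

**Step 1: coefficient extraction.** *We read off positivity information on $\xi_s$ from patterns over $\Sigma$ with $r$ additional parameters.* Let $h=h_1\#h_2$ where $h_1,h_2$ are patterns over $\Sigma$ with together $k\le d-r$ parameters $n$. Then
$$\hat h(n,m)=h_1\,c\,s_1^{m_1}\cdots s_r^{m_r}\,h_2$$
is a pattern over $\Sigma$ with $k+r\le d$ parameters. Let $\phi=\pi$ for 8.1, and $\phi=\tau+C_{\hat h}\pi$ for 8.2, with $C_{\hat h}$ from the hypothesis of B$_d$. For all words $t$ over $Z$ put accordingly $\xi^\phi_t=\xi^\pi_t$, respectively $\xi^\phi_t=\xi_t^\tau+C_{\hat h}\xi_t^\pi$. Then $\phi\circ\hat h\in\mathcal N_{k+r}$, by Lemma 3.1 in the first case and by hypothesis in the second, with some parameters $(T,\omega)$.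

Let $a\in\mathbb N^k$ and $S=\{i:a_i\ge T\}$. Apply the definition of $\mathcal N_{k+r}$ at the point $(a,T,\dots,T)$: the function obtained from $\phi\circ\hat h$ by $n=a+\omega\sum_{i\in S}n_i'e_i$ and $m_i=T+\omega m_i'$ has coefficients in $\mathbb N$ in the basis $\binom{n'}\beta\binom{m'}\gamma$. Insert (3) and extract the coefficient of $\binom{m'}{\mathbf 1}$. The coefficient of $\binom{m'}1$ in $\binom{T+\omega m'}j$ is
$$b(j)=\binom{T+\omega}j-\binom Tj\ge0,\qquad b(0)=0,\quad b(1)=\omega .$$
So only $j\ge\mathbf 1$ contributes, that is, words $s^j\succeq s$, and those of length greater than $d$ contribute $0$ by Lemma 6.3. Hence, for some $b_{s'}\in\mathbb N$ that depend on $h$ but not on $a$ (namely the sum of $\prod_ib(j_i)$ over all $j\ge\mathbf 1$ with $s^j=s'$),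
$$E_h\circ h\in\mathcal N_k,\qquad E_h:=\omega^r\xi^\phi_s+\sum_{s'\succ s}b_{s'}\,\xi^\phi_{s'} .\tag{5}$$

**Step 2: absorption, for 8.1.** *We replace the terms $\xi_{s'}$ in (5) by the positive functions $P_{s'}$.* Substituting $\xi^\pi_{s'}=P_{s'}-A_{s'}\sum_{s''\succ s'}P_{s''}$ we get, for any $C'\ge\max b_{s'}$,
$$\omega^r(\xi_s^\pi+C'\Pi_s)=E_h+\sum_{s'\succ s}b_{s'}A_{s'}\sum_{s''\succ s'}P_{s''}+\sum_{s'\succ s}(\omega^rC'-b_{s'})P_{s'} .$$
The added terms are in $\mathbb N\mathrm{Poly}$. By Lemma 3.1, (5), (N1) and (N2), $(\xi^\pi_s+C'\Pi_s)\circ h\in\mathcal N_k$.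

**Step 3: absorption, for 8.2.** *We do the same with $P$ and $Q$.* We have
$$\omega^r(\xi^\tau_s+C'\Pi_s)-E_h=-\omega^rC_{\hat h}\,\xi_s^\pi-\sum_{s'\succ s}b_{s'}(\xi^\tau_{s'}+C_{\hat h}\,\xi^\pi_{s'})+\omega^rC'\Pi_s .$$
Here
$$-\xi^\pi_{s'}=-P_{s'}+A_{s'}\sum_{s''\succ s'}P_{s''}\quad(s'\succeq s),$$
$$-\xi^\tau_{s'}=-Q_{s'}+A'_{s'}\Big(\sum_{s''\succ s'}Q_{s''}+\sum_{s''\succeq s'}P_{s''}\Big)\quad(s'\succ s).$$
So the right side equals an $\mathbb N$-combination of the $P_{s'}$ ($s'\succeq s$) and $Q_{s'}$ ($s'\succ s$) plus
$$\omega^r(C'-C_{\hat h})P_s+\sum_{s'\succ s}(\omega^rC'-b_{s'})Q_{s'}+\sum_{s'\succ s}(\omega^rC'-b_{s'}C_{\hat h})P_{s'} .$$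
For all $C'$ that are at least $C_{\hat h}$, all $b_{s'}$ and all $b_{s'}C_{\hat h}$, this is an $\mathbb N$-combination too. As in Step 2, $(\xi_s^\tau+C'\Pi_s)\circ h\in\mathcal N_k$.

**Step 4: arbitrary patterns over $\Sigma\cup\{\#\}$.** *We reduce a general pattern to those of the form $h_1\#h_2$.* Let $g$ be a pattern over $\Sigma\cup\{\#\}$ with $k\le d-r$ parameters, and let $I_\#$ be the set of $i$ such that $u_i$ contains $\#$. For $\epsilon\in\{0,1\}^{I_\#}$ let $g_\epsilon$ be the pattern obtained by fixing $n_i=\epsilon_i$ for $i\in I_\#$. The number of letters $\#$ in its values is constant. If it is different from $1$, then $\xi_s$ and $\Pi_s$ vanish along $g_\epsilon$. (All $P_{s'},Q_{s'}$ are integer combinations of functions $\xi^\pi_t,\xi^\tau_t$.) If it is $1$, then $g_\epsilon$ has the form $h_1\#h_2$ treated above. Let $C'$ be a constant that works for all these finitely many $g_\epsilon$; increasing $C'$ is harmless, since $\Pi_s\in\mathbb N\mathrm{Poly}$ and Lemma 3.1 applies. Let $T\ge2$ and $\omega$ be common parameters for the functions $(\xi_s+C'\Pi_s)\circ g_\epsilon$.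

Let $a\in\mathbb N^k$. If $a_i\ge2$ for some $i\in I_\#$, then at least two letters $\#$ occur in all the words concerned, and the function in the definition of $\mathcal N_k$ is identically $0$. Otherwise $a_i\le1<T$ for all $i\in I_\#$, so these coordinates stay fixed, and the statement for the corresponding $g_\epsilon$ applies. Hence $(\xi_s+C'\Pi_s)\circ g\in\mathcal N_k$.

**Step 5: uniformity.** *We use the induction hypothesis to replace the constants $C'$, which depend on $g$, by one constant.* The pair $(\Pi_s,\xi_s)$ satisfies the hypotheses of B$_{d-r}$ over $\Sigma\cup\{\#\}$, and B$_{d-r}$ is available because $r\ge1$. It gives a constant $A_s$ (respectively $A'_s$) with $\xi_s+A_s\Pi_s\in\mathbb N\mathrm{Poly}$ (respectively $\xi_s+A'_s\Pi_s\in\mathbb N\mathrm{Poly}$). This function is $P_s$ (respectively $Q_s$), and it lies in $\mathbb Z\mathrm{Poly}_{d-r}$. $\square$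

Let $A=A(e,c,K)\ge1$ be an integer that bounds all $A_s$ and $A'_s$.

## 9. The effect of deleting a rich sequence

**Lemma 9.1.** Let $C\ge2A$ and $\phi_C=\tau+C\pi$. If $\zeta\in Z^*$ is $A$-rich, there are $\kappa_s,\kappa'_s\in\mathbb N$, depending on $\zeta$ and $C$, such that for all $x,y\in\Sigma^*$
$$\phi_C(xc\zeta y)-\phi_C(xcy)=\sum_{1\le|s|\le d}\big(\kappa_sQ_s(x\#y)+\kappa'_sP_s(x\#y)\big).$$

*Proof.* *We rewrite the expansion (2) in terms of the positive functions $P_s,Q_s$ and check the signs.* By (2) and Lemma 6.3 the left side is $\sum_{1\le|s|\le d}(\xi^\tau_s+C\xi^\pi_s)(x\#y)\,|\zeta|_s$. Insert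
$$\xi^\pi_s=P_s-A_s\sum_{s'\succ s}P_{s'},\qquad\xi^\tau_s=Q_s-A'_s\Big(\sum_{s'\succ s}Q_{s'}+\sum_{s'\succeq s}P_{s'}\Big)$$
and collect terms. The coefficient of $Q_{s'}$ is
$$\kappa_{s'}=|\zeta|_{s'}-\sum_{s\prec s'}A_s'|\zeta|_s\ge|\zeta|_{s'}-A\sum_{s\prec s'}|\zeta|_s\ge0$$
by (4). The coefficient of $P_{s'}$ is
$$\kappa'_{s'}=(C-A'_{s'})|\zeta|_{s'}-\sum_{s\prec s'}(CA_s+A'_s)|\zeta|_s\ge\frac C2|\zeta|_{s'}-2CA\sum_{s\prec s'}|\zeta|_s\ge0,$$
because $C-A\ge C/2$ and $CA+A\le2CA$, and by (4) again. $\square$

## 10. Every long word contains a rich sequence of loops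

We use a second published result.

**(R2)** Simon's factorization forest theorem (Simon 1990; Kufleitner 2008). For a morphism $\mu:\Sigma^*\to M$ to a finite monoid there is $H\ge1$ such that every $w\in\Sigma^+$ has a factorization tree of height at most $H$: leaves are letters (height $0$), an inner node is the concatenation of its children, and every node with at least three children has all its children mapped by $\mu$ to one and the same idempotent.

**Lemma 10.1.** There are $\ell_0\ge1$ and $K_{\max}$ such that every $v\in\Sigma^*$ with $|v|\ge\ell_0$ can be written as a word $v=xc\zeta y$ where, for some $K\le K_{\max}$ and some idempotent $e$, $c$ is a product of $q$ $e$-words, $|c|\le K$, and $\zeta\in Z_{e,c,K}^*$ is a nonempty $A(e,c,K)$-rich sequence.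

*Proof.* **Step 1.** *We fix the constants in an order that avoids circularity.* The richness constant depends on $K$, and $K$ will depend on where the loops are found, so Lemma 7.3 is used twice. For $K\in\mathbb N$ let $A(K)$ be the maximum of $1$ and the finitely many $A(e,c,K)$. Let $\Lambda(K)$ be the bound of Lemma 7.3 for the function $N_0$ of Lemma 7.2 with $A=A(K)$, and for alphabets of size at most the number of words in $\Sigma^*$ of length at most $K$. For $L\ge1$ let $\Lambda'(L)$ be the bound of Lemma 7.3 for the function $g\mapsto\Lambda(2gqL)+1$ and alphabets of size at most the number of words of length at most $qL$. Put $N(L)=\max(3,q\Lambda'(L))$, $L_0=1$, $L_{i+1}=L_iN(L_i)$, and $\ell_0=L_H+1$ with $H$ from (R2) for $\mu$.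

**Step 2.** *We find a node with many short children.* Let $|v|\ge\ell_0$, and take a factorization tree of $v$ of height at most $H$. Among the nodes whose factor is longer than $L_{i}$, where $i$ is the height of the subtree at the node, choose one with minimal $i$. Such nodes exist, since the root is one. Leaves have length $1=L_0$ and do not qualify, so $i\ge1$. By minimality the children have length at most $L:=L_{i-1}$. As the node is longer than $L_i=L\,N(L)$, it has more than $N(L)\ge3$ children. So all of them are $e$-words for one idempotent $e$.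

**Step 3.** *We find a word $c$ that recurs at bounded distances.* Group the first $q\Lambda'(L)$ children into $\Lambda'(L)$ consecutive products of $q$ $e$-words. This is a sequence of length $\Lambda'(L)$ over the alphabet of words of length at most $qL$ that are products of $q$ $e$-words. Lemma 7.3 gives $g\le\Lambda'(L)$ and a factor $\theta_1\cdots\theta_{N'}$ of this sequence with $N'=\Lambda(2gqL)+1$, each $\theta_i$ consisting of at most $g$ letters and all having the same letter set. Fix a letter $c$ that occurs in all of them. Write $\theta_i=\alpha_ic\beta_i$ (first occurrence of $c$), and $\zeta_i=\beta_i\alpha_{i+1}c$ for $1\le i<N'$. As $\beta_i\alpha_{i+1}$ is empty or a product of $e$-words, $\zeta_i$ is a $c$-loop. With $K=2gqL$ we have $|c|\le K$ and $|\zeta_i|\le K$. So $v$ contains the factor $c\,\zeta_1\cdots\zeta_{N'-1}$ with $N'-1=\Lambda(K)\ge1$.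

**Step 4.** *We extract a rich factor.* By Lemma 7.3 and Lemma 7.2, some nonempty factor $\zeta=\zeta_{p+1}\cdots\zeta_{p'}$ of the sequence $\zeta_1\cdots\zeta_{N'-1}$ is $A(K)$-rich, hence $A(e,c,K)$-rich. It is preceded in $v$ by a word ending with $c$: the initial $c$ if $p=0$, or else the end of $\zeta_p$. Finally $K\le K_{\max}:=\max_{0\le i<H}2\Lambda'(L_i)\,q\,L_i$. $\square$

## 11. The shortening automaton

*End of the proof of Theorem B$_d$.*

**Step 1.** *We choose $C$.* Let $W$ be the finite set of words over $\Sigma$ of length less than $\ell_0$. For $v\in W$ apply the hypothesis with $k=0$: there is $C_v\in\mathbb N$ with $\tau(v)+C_v\pi(v)\ge0$. Choose $C$ at least all these $C_v$ and at least $2A(e,c,K)$ for the finitely many triples $(e,c,K)$ with $K\le K_{\max}$. Put $\phi=\tau+C\pi$. As $\pi\ge0$, we have $\phi\ge0$ on $W$.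

**Step 2.** *We build a finite automaton that reads a word while keeping a shortened version of what it has read.* For each $v$ of length exactly $\ell_0$ fix a factorization $v=xc\zeta y$ from Lemma 10.1, and let $\bar v=xcy$. Since $\zeta$ is a nonempty word, $\bar v\in W$. The automaton is deterministic, with state set $W$, initial state $\varepsilon$, and $\delta(v,a)=va$ if $|va|<\ell_0$, $\delta(v,a)=\overline{va}$ otherwise.

**Step 3.** *We show that each shortening costs a function in $\mathbb N\mathrm{Poly}$ of the remaining input.* Put
$$G_{v,a}(w)=\phi(vaw)-\phi(\delta(v,a)w).$$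
It is $0$ if $|va|<\ell_0$. Otherwise, with $va=xc\zeta y$, Lemma 9.1 applied with $yw$ in place of $y$ gives
$$G_{v,a}(w)=\sum_{s}\big(\kappa_sQ_s(x\#yw)+\kappa'_sP_s(x\#yw)\big).$$
As a function of $w\in\Sigma^*$ this is an $\mathbb N$-combination of left quotients of functions in $\mathbb N\mathrm{Poly}(\Sigma\cup\{\#\})$, restricted to $\Sigma^*$. So $G_{v,a}\in\mathbb N\mathrm{Poly}(\Sigma)$.

**Step 4.** *We sum the costs.* For $w=a_1\cdots a_N$ with run $v_0=\varepsilon$, $v_i=\delta(v_{i-1},a_i)$, telescoping gives
$$\phi(w)=\phi(v_N)+\sum_{i=1}^NG_{v_{i-1},a_i}(a_{i+1}\cdots a_N).$$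
The first term takes finitely many values, all in $\mathbb N$, determined by a finite deterministic automaton. The second is the sum over $(v,a)\in W\times\Sigma$ of the Cauchy products of the characteristic series of the regular language $\{u:\delta(\varepsilon,u)=v\}\,a$ (with $\delta$ extended to words) with $G_{v,a}$. Both are $\mathbb N$-rational of polynomial growth. So $\tau+C\pi=\phi\in\mathbb N\mathrm{Poly}$. $\blacksquare$

This proves Theorem B$_d$ for all $d$. With it, $(3)\Rightarrow(1)$ holds, Theorem A is proved, and the conjecture is true. The proof also shows that in (2) it suffices to test the maps $\tilde h$ attached to patterns with $k\le d$ parameters, where $d$ is the growth degree of $f$.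

## 12. Maximal monomials: a sign criterion, decidability, linear growth

The class $\mathcal N_k$ involves parameters $T,\omega$. We now remove them.

**Lemma 12.1 (quasi-polynomiality).** For $f\in\mathbb Z\mathrm{Poly}$ there are $T_0,\omega\ge1$, computable from a $\mathbb Z$-automaton for $f$, such that for every pattern $h$ and every $a\in\mathbb N^k$ with $S=\{i:a_i\ge T_0\}$, the function $n\in\mathbb N^S\mapsto f(h(a+\omega\sum_{i\in S}n_ie_i))$ is a polynomial.

*Proof.* Let $f\ne0$, and use Section 4 with $\pi=0$, $\tau=f$. By Lemma 4.4 the diagonal blocks of $\rho$ have finite image. So the eigenvalues of $\rho(u)$ are $0$ or roots of unity, of degree at most $q$ over $\mathbb Q$, and $q$ is at most the number $q'$ of states of the automaton. Let $\omega$ be the least common multiple of all $m$ with $\varphi(m)\le q'$ ($\varphi$ is Euler's function). Then $B=\rho(u)^\omega$ has eigenvalues in $\{0,1\}$, so $B^{q'}(B-1)^{q'}=0$ and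
$$B^{q'+m}=\sum_{j<q'}\binom mjB^{q'}(B-1)^j .$$
Take $T_0=\omega q'$, and write $\rho(u)^{a+\omega m}=\rho(u)^{a-\omega q'}B^{q'+m}$ for $a\ge T_0$. In particular the polynomials have degree less than $q'$ in each variable. $\square$

The monomials of a polynomial are those with nonzero coefficient. A monomial of $p$ is *divisibility-maximal* if it divides no other monomial of $p$. In $x_1^2-2x_1x_2+x_2^2$ all three monomials are maximal.

**Lemma 12.2.** A polynomial function $p:\mathbb N^k\to\mathbb Z$ is in $\mathcal N_k$ if and only if

(∗) after fixing any set of variables to any constants in $\mathbb N$, every divisibility-maximal monomial of the resulting polynomial has nonnegative coefficient.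

*Proof.* ($\Rightarrow$) By (N3) restrictions stay in the respective class, so consider a maximal monomial $x^\beta$ of $p$ itself, with coefficient $p_\beta$. Write $p(T\mathbf 1+\omega n)=\sum_\gamma c_\gamma\binom n\gamma$ with $c_\gamma\ge0$. Suppose $c_\gamma\ne0$ for some $\gamma\ge\beta$ with $\gamma\ne\beta$, and take such a $\gamma$ maximal. Then $n^\gamma$ occurs in $p(T\mathbf 1+\omega n)$ with coefficient $c_\gamma/\gamma!\ne0$, so $p$ has a monomial divisible by $x^\gamma$, which contradicts the maximality of $\beta$. So no such $\gamma$ exists, and comparing the coefficients of $n^\beta$ gives $\omega^{|\beta|}p_\beta=c_\beta/\beta!\ge0$.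

($\Leftarrow$) Induction on $k$; the case $k=0$ is clear. *First we make all coefficients nonnegative by a shift.* The coefficient of $x^\gamma$ in $p(x+T\mathbf 1)$ is $\sum_{\beta\ge\gamma}p_\beta\binom\beta\gamma T^{|\beta|-|\gamma|}$. If it is not identically zero in $T$, its leading terms come from the $\beta\ge\gamma$ in the support of $p$ with $|\beta|$ maximal. These are maximal monomials of $p$, so $p_\beta>0$. Hence there is $T$ such that $p(x+T\mathbf 1)$ has nonnegative coefficients. If all $a_i\ge T$, then $p(a+n)$ has nonnegative monomial coefficients, hence nonnegative binomial coefficients (each $t^i$ is an $\mathbb N$-combination of the $\binom tj$), and the latter are integers. So for any $\omega$ and any $S$ the function $n\in\mathbb N^S\mapsto p(a+\omega\sum_{i\in S}n_ie_i)$ has the required form, by the substitution in (N1).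

*Then we treat the points with a small coordinate.* The finitely many restrictions $p|_{n_i=b}$ with $b<T$ satisfy (∗), so they are in $\mathcal N_{k-1}$ by induction. Choose parameters $(T',\omega')$ with $T'\ge T$ common to all of them; these are parameters for $p$. Indeed, if some $a_i<T$, then $i\notin S=\{i:a_i\ge T'\}$, and the restriction $p|_{n_i=a_i}$ applies. $\square$

**Corollary C (sign criterion).** $f\in\mathbb Z\mathrm{Poly}_d$ is in $\mathbb N\mathrm{Poly}$ if and only if for every pattern $h$ with $k\le d$ parameters such that $f\circ h$ is a polynomial on $\mathbb N^k$, all divisibility-maximal monomials of $f\circ h$ have coefficient $\ge0$.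

*Proof.* ($\Rightarrow$) Lemmas 3.1 and 12.2. ($\Leftarrow$) Let $h$ be a pattern with $k\le d$ parameters, and $(T_0,\omega)$ as in Lemma 12.1. For $a\in\{0,\dots,T_0+\omega-1\}^k$ and $S=\{i:a_i\ge T_0\}$, the polynomial $p_a(n)=f(h(a+\omega\sum_{i\in S}n_ie_i))$ and all its restrictions are of the form $f\circ h'$ with $h'$ a pattern with at most $d$ parameters: absorb $u_i^{a_i}$ and the fixed coordinates into the constant words, and use $u_i^\omega$ in place of $u_i$. So $p_a$ satisfies (∗), and $p_a\in\mathcal N_{|S|}$ by Lemma 12.2, with parameters $(T',\omega')$ common to all $a$.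

Then $f\circ h\in\mathcal N_k$ with parameters $(T_0+\omega T',\omega\omega')$. Indeed, for $b\in\mathbb N^k$ write $b_i=a_i+\omega m_i$ with $a_i\in[T_0,T_0+\omega)$ when $b_i\ge T_0$, and $a_i=b_i$ (with $m_i=0$) otherwise. If $b_i\ge T_0+\omega T'$, then $\omega m_i>\omega(T'-1)$, so $m_i\ge T'$, and the property of $p_a$ at the point $m$ applies. Conclude with Theorem A. $\square$

**Corollary D (decidability).** It is decidable, given a $\mathbb Z$-weighted automaton computing some $f\in\mathbb Z\mathrm{Poly}$, whether $f\in\mathbb N\mathrm{Poly}$.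

*Proof.* *Membership is semi-decidable.* Enumerate the $\mathbb N$-automata and test equality with $f$; equality of $\mathbb Z$-rational series is decidable (Schützenberger). An $\mathbb N$-automaton for $f$ witnesses $f\in\mathbb N\mathrm{Poly}$, as $f$ has polynomial growth.

*Nonmembership is semi-decidable.* With $(T_0,\omega)$ from Lemma 12.1, enumerate the patterns $h$ and the $a\in\mathbb N^k$ with all $a_i\ge T_0$. The polynomials $n\mapsto f(h(a+\omega n))$ have bounded degree in each variable and are computable by interpolation. Search for a divisibility-maximal monomial with negative coefficient. Such a monomial is conclusive by Lemmas 3.1 and 12.2, since $n\mapsto h(a+\omega n)$ is again a pattern. Conversely, if $f\notin\mathbb N\mathrm{Poly}$, Corollary C gives a pattern $h$ with $F=f\circ h$ polynomial and a maximal monomial $x^\beta$ of $F$ with coefficient $F_\beta<0$. Then $n^\beta$ is maximal in $F(T_0\mathbf 1+\omega n)$ with coefficient $\omega^{|\beta|}F_\beta<0$, so the search succeeds. $\square$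

**Corollary E.** Every $f\in\mathbb Z\mathrm{Poly}_1$ with $f\ge0$ is in $\mathbb N\mathrm{Poly}$.

*Proof.* By Theorem A we need $g=f\circ h\in\mathcal N_k$ for patterns with $k\le1$ parameters. For $k=0$ this is $f\ge0$. For $k=1$, by Lemma 12.1, on each residue class modulo $\omega$ the function $g$ is eventually a polynomial $p(m)$, integer-valued and nonnegative. If $p\ne0$, its leading coefficient is positive. So for all large $m$ all the coefficients $\Delta^jp(m)$ of $n\mapsto p(m+n)$ in the basis $\binom nj$ are $\ge0$. Choose $T$ beyond these thresholds for all residue classes. For the finitely many $a<T$ the set $S$ is empty, and the values $g(a)$ are $\ge0$. $\square$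

## 13. With fewer than $d$ parameters the test fails

**Proposition F.** For each $d\ge2$ there is a commutative $f\in\mathbb Z\mathrm{Poly}_d$ with $f\circ h\in\mathcal N_k$ for all patterns $h$ with $k\le d-1$ parameters, but $f\notin\mathbb N\mathrm{Poly}$.

So for $d\ge2$ the bound $k\le d$ in Theorem A is optimal.

*Proof.* Over $\{a_1,\dots,a_d\}$, with $x_i=|w|_{a_i}$, let
$$f=2\sum_{|\beta|=d,\ \beta\ne\mathbf 1}x^\beta-x_1\cdots x_d .$$
It is $\mathbb Z$-rational, being a polynomial in letter counts, and of growth degree at most $d$. As $x_1\cdots x_d\le\sum_ix_i^d$, we have $f\ge0$.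

**Step 1.** *$f\notin\mathbb N\mathrm{Poly}$: the full pattern detects it.* Consider the pattern $a_1^{n_1}\cdots a_d^{n_d}$ with $n_i=T+\omega n_i'$. Each $x^\beta$ with $|\beta|=d$, $\beta\ne\mathbf 1$ misses a variable, so the coefficient of $\binom{n'}{\mathbf 1}$ in $f$ is $-\omega^d<0$ for all $T,\omega$. If $f$ were in $\mathbb N\mathrm{Poly}$, this would contradict Lemma 3.1.

From now on let $h$ be a pattern with $k\le d-1$ parameters. Along $h$ we have $x_i=\sum_{j=0}^kb_{ij}n_j$ with $n_0:=1$ and $b_{ij}\in\mathbb N$. Expand
$$x_1\cdots x_d=\sum_\varphi t_\varphi,\qquad t_\varphi=\prod_ib_{i\varphi(i)}n_{\varphi(i)},\qquad \varphi:[d]\to\{0,\dots,k\}.$$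
Below, $\sum_\beta$ is over $|\beta|=d$, $\beta\ne\mathbf 1$, and inequalities between polynomials are coefficientwise.

**Step 2.** *One copy of $\sum_\beta x^\beta$ pays for all noninjective $\varphi$.* For each noninjective $\varphi$ choose $i\ne i'$ with $\varphi(i)=\varphi(i')=j$ and $b_{ij}\ge b_{i'j}$. Let $\beta=\mathbf 1+e_i-e_{i'}$, and expand $x^\beta$ as a product with two copies of $x_i$, no $x_{i'}$, and one copy of each other $x_l$. The term in which both copies of $x_i$ choose the index $j$ and each $x_l$, $l\ne i,i'$, chooses $\varphi(l)$ is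
$$b_{ij}^2\,n_j^2\prod_{l\ne i,i'}b_{l\varphi(l)}n_{\varphi(l)}\ge t_\varphi .$$
From $\beta$ and this choice of indices one recovers $i$, $i'$, $j$ and $\varphi$, so distinct $\varphi$ use distinct terms. Hence $\sum_{\varphi\text{ noninjective}}t_\varphi\le\sum_\beta x^\beta$.

**Step 3.** *The case $k<d-1$.* There are no injective $\varphi$. So $f\circ h$ has coefficients in $\mathbb N$, and $f\circ h\in\mathcal N_k$ with $T=0$, $\omega=1$.

**Step 4.** *The case $k=d-1$: the second copy pays for the bijections, once some parameter is large.* The injective $\varphi$ are bijections and contribute in total $-N\,n_1\cdots n_{d-1}$ to $f\circ h$, for some $N\in\mathbb N$. If $N=0$ we conclude as in Step 3. Let $N>0$, and fix a bijection $\varphi$ with $t_\varphi\ne0$, so all $b_{i\varphi(i)}\ge1$. For each $j\in[d-1]$, with $i=\varphi^{-1}(j)$ and $i'=\varphi^{-1}(0)$, the expansion of $x^\beta$, $\beta=\mathbf 1+e_i-e_{i'}$, contains the term in which both copies of $x_i$ choose $j$ and the others choose as $\varphi$ does. It is $n_j\,n_1\cdots n_{d-1}$ with coefficient $\ge1$. For distinct $j$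 the vectors $\beta$ are distinct, so
$$\sum_\beta x^\beta\ge n_1\cdots n_{d-1}(n_1+\dots+n_{d-1}).$$
Using one copy of $\sum_\beta x^\beta$ for the noninjective $\varphi$ and the other copy here, we get
$$f\circ h=Q+n_1\cdots n_{d-1}\,(n_1+\dots+n_{d-1}-N),\qquad Q\in\mathbb N[n_1,\dots,n_{d-1}].$$
Take $T=N$ and $\omega=1$. If $S=\{i:a_i\ge N\}\ne\emptyset$, substitute $n_i=a_i+n_i'$ for $i\in S$ and $n_i=a_i$ elsewhere. The last factor becomes $\sum_{i\in S}n_i'+\big(\sum_ia_i-N\big)$ with $\sum_ia_i\ge N$, so the result has coefficients in $\mathbb N$, first in the monomial basis and hence in the binomial basis. If $S=\emptyset$, the value is $f(h(a))\ge0$. So $f\circ h\in\mathcal N_{d-1}$. $\square$
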